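# Adapted metrics when the $k$-planes of $F$ expand volume: averaging with the geometric mean

## 1. Sums of pulled-back metrics, and what they achieve

Let a diffeomorphism contract one family of directions and expand $k$-dimensional volumes in another, but only eventually: every estimate carries a constant, as in $\|Df^n\|\le Ke^{-\lambda n}$, and says nothing for small $n$ if $K$ is large. Can we change the Riemannian metric so that all the estimates hold with constant $1$, that is, already at the first iterate?

The answer one would first guess is: yes, and the new metric is a weighted sum of the pull-backs of the old one along the orbit. We shall see that the "yes" is right and the sum is wrong. First, cases where the sum does work.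

Let $\Lambda$ be compact with $f(\Lambda)\subset\Lambda$, let $V\subset T_\Lambda M$ be a continuous subbundle with $Df_xV_x=V_{f(x)}$, and write $A=Df|V$ and $A^n_x=Df^n|V_x:V_x\to V_{f^n(x)}$. Each $A^n_x$ is an isomorphism and depends continuously on $x$. Let $g$ be a continuous metric on $V$.

**Test 1: contraction.** Suppose $\|A^n_x\|\le Ke^{-\lambda n}$. Fix $0<\mu<\lambda$, choose $N$ with $Ke^{-\lambda N}\le e^{-\mu N}$, and put
$$g'(v,v)=\sum_{j=0}^{N-1}e^{2\mu j}\,g(A^jv,A^jv).$$
Shifting the index gives
$$e^{2\mu}g'(Av,Av)=g'(v,v)-g(v,v)+e^{2\mu N}g(A^Nv,A^Nv)\le g'(v,v),$$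
because $g(A^Nv,A^Nv)\le e^{-2\mu N}g(v,v)$. So $\|A_x\|_{g'}\le e^{-\mu}$ for every $x$: the constant is gone.

For a concrete picture, take a fixed point with $A=\frac12\begin{pmatrix}1&10\\0&1\end{pmatrix}$. In the standard metric $\|A\|\ge5$, although $A^n\to0$. In the metric $\frac1{400}x^2+y^2$, that is, in the coordinates $(x/20,y)$, the matrix becomes $\frac12\begin{pmatrix}1&1/2\\0&1\end{pmatrix}$, whose norm is at most $\frac12(1+\frac12)=\frac34$.

**Test 2: expansion of vectors.** Suppose $\|(A^n_x)^{-1}\|\le Ke^{-\lambda n}$. With the same $\mu$ and $N$ put $g'(v,v)=\sum_{j<N}e^{-2\mu j}g(A^jv,A^jv)$. Then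
$$e^{-2\mu}g'(Av,Av)=g'(v,v)-g(v,v)+e^{-2\mu N}g(A^Nv,A^Nv)\ge g'(v,v),$$
so $\|(A_x)^{-1}\|_{g'}\le e^{-\mu}$.

If every vector of $E$ is contracted and every vector of $F$ is expanded, we use Test 1 on $E$ and Test 2 on $F$, and we are done. The problem of this talk begins when vectors of $F$ need not expand and only $k$-dimensional volumes in $F$ do.

## 2. Splittings with volume-expanding $k$-planes

**Exterior powers.** If $g$ is an inner product on a finite-dimensional real space $V$, then $\wedge^pg$ denotes the induced inner product on $\wedge^pV$: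
$$\wedge^pg\,(u_1\wedge\dots\wedge u_p,\;v_1\wedge\dots\wedge v_p)=\det\big(g(u_i,v_j)\big).$$
Thus $\|v_1\wedge\dots\wedge v_p\|$ is the $p$-volume of the parallelepiped spanned by the $v_i$. On $\wedge^pV_x\subset\wedge^pT_xM$ this norm depends only on the metric restricted to $V_x$. A linear map $L$ induces $\wedge^pL$; we have $\wedge^p(LL')=\wedge^pL\,\wedge^pL'$, and for invertible $L$ also $\wedge^p(L^{-1})=(\wedge^pL)^{-1}$ and $\wedge^p(L^*g)=(\wedge^pL)^*(\wedge^pg)$.

Let $L:V\to W$ be an isomorphism of $d$-dimensional Euclidean spaces, with singular values $\sigma_1,\dots,\sigma_d$ and orthonormal bases with $Lu_i=\sigma_iw_i$. For $I=\{i_1<\dots<i_p\}$ put $u_I=u_{i_1}\wedge\dots\wedge u_{i_p}$, $\sigma_I=\prod_{i\in I}\sigma_i$, and similarly $w_I$. Then $(\wedge^pL)u_I=\sigma_Iw_I$, and $(u_I)$, $(w_I)$ are orthonormal bases. Hence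
$$\|\wedge^pL\|=\max_{|I|=p}\sigma_I,\qquad \|(\wedge^pL)^{-1}\|=\frac1{\min_{|I|=p}\sigma_I}:\tag{1}$$
the first is the product of the $p$ largest singular values, the second the inverse of the product of the $p$ smallest.

**The structure.** Let $M$ be a compact Riemannian manifold, $f:M\to M$ a $C^1$ diffeomorphism, $\Lambda\subset M$ compact and $f$-invariant, and $T_\Lambda M=E\oplus F$ a continuous $Df$-invariant splitting: $Df_xE_x=E_{f(x)}$ and $Df_xF_x=F_{f(x)}$, with $E_x\ne\{0\}$ and $F_x\ne\{0\}$. Assume that $\dim F_x=d_F$ is the same for all $x\in\Lambda$, and fix an integer $k$ with $2\le k\le d_F$. There are constants $K,C,\lambda>0$ such that for all $x\in\Lambda$ and $n\ge1$: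

- (i) (domination) $\|Df^n\mid E_x\|\cdot\|Df^{-n}\mid F_{f^n(x)}\|\le Ke^{-\lambda n}$;
- (ii) ($E$ is uniformly contracted) $\|Df^n\mid E_x\|\le Ke^{-\lambda n}$;
- (iii) (all $k$-subspaces of $F$ are volume-expanding) $\|(\wedge^kDf^n)(v_1\wedge\dots\wedge v_k)\|\ge Ce^{\lambda n}\|v_1\wedge\dots\wedge v_k\|$ for every linearly independent $k$-frame $v_1,\dots,v_k$ in $F_x$.

**Example 1.** At a fixed point let $Df|E=\frac1{10}$ on $E=\mathbb R$ and $Df|F=\mathrm{diag}(\frac12,4,4)$ on $F=\mathbb R^3$, with $k=2$. By (1) every area in $F$ is multiplied by at least $\frac12\cdot4=2$ at each step, so (iii) holds with $C=1$, $\lambda=\log2$. Yet $F$ contains a contracted vector. Domination holds since $\frac1{10}\cdot2=\frac15$.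

**Definition.** A Riemannian metric on $M$ is *adapted* to this structure on $\Lambda$ if, for it and its induced norms on $\wedge^kTM$, the inequalities (i), (ii), (iii) hold for all $x\in\Lambda$ and $n\ge1$ with $K=1$, $C=1$ and some $\lambda>0$. We then also say that it is adapted with rate $\lambda$.

In Example 1 the standard metric at the fixed point already satisfies the inequalities. The following conjecture is stated in Vitor Araujo and Luciana Salgado, "Dominated splitting for exterior powers and singular hyperbolicity", arXiv:1204.4843 (2012): there exists an adapted metric for all compact invariant subsets of a $C^1$ diffeomorphism admitting a partially hyperbolic splitting $E\oplus F$, where $E$ is uniformly contracted and all $k$-subspaces of $F$ are volume-expanding. Here $2\le k\le\dim F$, which we read as one fixed $k$. We shall prove it.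

**Theorem A.** Under the hypotheses above there is a $C^\infty$ Riemannian metric on $M$ and $\mu>0$ such that (i), (ii), (iii) hold on $\Lambda$ for all $n\ge1$ with $K=C=1$ and $\lambda=\mu$.

Of invariance we only use $f(\Lambda)\subset\Lambda$, and $Df^{-n}|F_{f^n(x)}$ always means $(Df^n|F_x)^{-1}$.

**Condition (iii) as an operator norm.** Condition (iii) speaks only about decomposable $k$-vectors, and we want an operator norm instead. It is equivalent to
$$\|(\wedge^k(Df^n|F_x))^{-1}\|\le C^{-1}e^{-\lambda n}.\tag{2}$$
Indeed, let $B=Df^n|F_x$, with the bases of (1). If (iii) holds, apply it to the decomposable vectors $u_I$: each $\sigma_I\ge Ce^{\lambda n}$, and (1) gives (2). Conversely, (2) gives $\|(\wedge^kB)\omega\|\ge Ce^{\lambda n}\|\omega\|$ for every $\omega\in\wedge^kF_x$, decomposable or not. So all three conditions are upper bounds for operator norms of $\wedge^pA$ and $\wedge^p(A^{-1})$, with $A=Df|E$ or $Df|F$.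

## 3. Two ways in which sums lose $k$-volume

**A sum on $F$.** We may sum on $F$ as in Section 1 and hope that volumes come along. They do not.

**Example 2.** Consider linear maps over two points $x_0,x_1$ that are exchanged. On $F=\mathbb R^2$ let $A_{x_0}=\mathrm{diag}(10,\frac1{10})$ and $A_{x_1}=\mathrm{diag}(2,2)$; on $E=\mathbb R$ let both maps be $\frac1{100}$; let $k=2$. Then $\|Df^n|E\|=100^{-n}$ and $\|Df^{-n}|F\|\le10^n$, so (i) and (ii) hold with $K=1$ and $\lambda=\log 2$. Areas in $F$ are multiplied by $1$ at $x_0$ and by $4$ at $x_1$, so over $n$ steps by at least $4^{(n-1)/2}=\frac12 2^n$: (iii) holds with $C=\frac12$, $\lambda=\log2$. The standard metric is not adapted, because the area factor at $x_0$ is $1$.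

Now sum: let $g'=\sum_{j<N}w^j(A^j)^*g$ on $F$, with $N$ even and any weight $0<w\le1$. Both two-step maps are $\mathrm{diag}(20,\frac15)$. With $P=\sum_{i<N/2}(400w^2)^i$ and $Q=\sum_{i<N/2}(w^2/25)^i$, grouping the terms $j=2i$ and $j=2i+1$ gives
$$g'_{x_0}=\mathrm{diag}\big((1+100w)P,\ (1+\tfrac{w}{100})Q\big),\qquad g'_{x_1}=\mathrm{diag}\big((1+4w)P,\ (1+4w)Q\big).$$
Since $\det A_{x_0}=1$, the square of the area factor of $A_{x_0}$ for $g'$ is
$$\frac{\det g'_{x_1}}{\det g'_{x_0}}=\frac{(1+4w)^2}{(1+100w)(1+\frac w{100})}=\frac{1+8w+16w^2}{1+100.01\,w+w^2}<1,$$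
because $92.01\,w>15w^2$ for $0<w\le1$. So the summed metric *contracts* area at $x_0$, for every even $N$ and every such weight. The determinant of a sum has no simple relation to the determinants of its terms.

One could multiply the metric on $F$ by a positive function $\varphi^2$ to repair the area. This multiplies $\|Df^{-1}|F_{f(x)}\|$ by $\varphi(x)/\varphi(f(x))$, which disturbs (i), unless we multiply the metric on $E$ by $\varphi^2$ as well, which disturbs (ii). We need all three conditions from one metric.

**A sum on $\wedge^kF$.** By (2), condition (iii) is expansion of *all* vectors in the bundle $\wedge^kF$. Test 2 applied to this bundle produces an inner product on $\wedge^kF$ that expands at once. But the problem asks for a norm induced by a metric on $F$, and the sum need not be one.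

**Example 3.** At a fixed point let $F=\mathbb R^4$, $k=2$, $A=\mathrm{diag}(4,4,2,2)$, and let $g$ be standard. Then $\wedge^2g+(\wedge^2A)^*\wedge^2g$ is diagonal in the basis $e_i\wedge e_j$, with entries $c_{12}=1+256$, $c_{34}=1+16$ and $c_{13}=c_{24}=1+64$. Suppose it equals $\wedge^2q$ for an inner product $q$ on $\mathbb R^4$ with matrix $Q$. Then $\wedge^2Q$ has every $e_i\wedge e_j$ as an eigenvector. So $Qe_1\wedge Qe_2$ is a multiple of $e_1\wedge e_2$, which means that $Q$ preserves the plane of $e_1,e_2$; likewise every coordinate plane. Hence $Q$ preserves the intersections of these planes, the coordinate lines, and $Q=\mathrm{diag}(q_i)$. Then $c_{12}c_{34}=q_1q_2q_3q_4=c_{13}c_{24}$. But $257\cdot17=4369$ and $65^2=4225$. So no such $q$ exists.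

**Multiplying instead of adding.** If $V$ is a line bundle, put $g'=\prod_{j<N}\big((A^j)^*g\big)^{1/N}$. Then $A^*g'$ is the same product over $j=1,\dots,N$, everything telescopes, and $\|A_x\|_{g'}=\|A^N_x\|_g^{1/N}$ exactly. For diagonal matrices the same works entry by entry; and a product of roots is the root of the product, so exterior powers are respected. In Example 2 with $N=2$ we get $g'_{x_0}=\mathrm{diag}(10,\frac1{10})$ and $g'_{x_1}=\mathrm{diag}(2,2)$, with determinants $1$ and $4$. The squared area factors are $1\cdot\frac41=4$ at $x_0$ and $16\cdot\frac14=4$ at $x_1$: both steps now expand area by $2$.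

The maps along an orbit cannot in general be diagonalized together. But *two* inner products always can. So we look for a product-like mean of two inner products, and we use only means of two.

## 4. The geometric mean of two inner products

Let $P(V)$ be the set of inner products on $V$. On symmetric bilinear forms, $g\le h$ means $g(v,v)\le h(v,v)$ for all $v$.

**Definition.** For $g,h\in P(V)$ write $h(u,v)=g(Su,v)$, with $S$ $g$-selfadjoint and positive. The *geometric mean* is $(g\#h)(u,v)=g(S^{1/2}u,v)$.

A $g$-orthonormal eigenbasis of $S$ makes both forms diagonal. In *any* basis where $g=\mathrm{diag}(a_i)$ and $h=\mathrm{diag}(b_i)$ we have $S=\mathrm{diag}(b_i/a_i)$, so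
$$g\#h=\mathrm{diag}\big(\sqrt{a_ib_i}\big).\tag{3}$$

**Example 4.** On $\mathbb R^2$, since $\begin{pmatrix}2&1\\1&1\end{pmatrix}^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}$, we have $I\#\begin{pmatrix}5&3\\3&2\end{pmatrix}=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. The off-diagonal entries are not obtained entrywise.

**Lemma 1.**

- (a) $g\#h=h\#g$ and $g\#g=g$; also $(ag)\#(bh)=\sqrt{ab}\,(g\#h)$ for $a,b>0$.
- (b) $L^*(g\#h)=L^*g\,\#\,L^*h$ for every isomorphism $L:W\to V$.
- (c) $\#$ is continuous on $P(V)\times P(V)$.
- (d) $\wedge^p(g\#h)=(\wedge^pg)\#(\wedge^ph)$.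
- (e) If $g\le g'$ and $h\le h'$, then $g\#h\le g'\#h'$.

**Proof of (a) and (b).** These are read off (3). For (b): if $(e_i)$ diagonalizes $g,h$ with entries $a_i,b_i$, then $(L^{-1}e_i)$ diagonalizes $L^*g,L^*h$ with the same entries, and both sides of (b) have entries $\sqrt{a_ib_i}$ there.

**Proof of (c).** We need this so that means of continuous metrics are continuous. Let $G,H$ be the matrices of $g,h$. Then $S=G^{-1}H$, and
$$S^{1/2}=G^{-1/2}\big(G^{-1/2}HG^{-1/2}\big)^{1/2}G^{1/2}:$$
the square of the right side is $G^{-1}H$, and it is $g$-selfadjoint and positive because $G$ times it is symmetric and positive definite. So $g\#h$ has matrix $G^{1/2}(G^{-1/2}HG^{-1/2})^{1/2}G^{1/2}$. The square root is continuous on positive definite matrices: if $P_n\to P$, the roots $P_n^{1/2}$ are bounded, and any limit point is a positive semidefinite root of $P$, hence equals $P^{1/2}$.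

**Proof of (d).** This is the property that sums lack. Choose a basis with $g=\mathrm{diag}(a_i)$, $h=\mathrm{diag}(b_i)$. In the basis $(e_I)$ of $\wedge^pV$ the Gram determinants give $\wedge^pg=\mathrm{diag}(\prod_{i\in I}a_i)$: for $I\ne J$ the matrix $(g(e_i,e_j))_{i\in I,j\in J}$ has a zero row. Likewise $\wedge^ph=\mathrm{diag}(\prod_{i\in I}b_i)$. By (3) both sides of (d) equal $\mathrm{diag}(\prod_{i\in I}\sqrt{a_ib_i})$.

**Proof of (e).** Monotonicity of a matrix operation is not automatic. For instance $X=\mathrm{diag}(2,1)\le Y=\begin{pmatrix}3&1\\1&2\end{pmatrix}$, but $Y^2-X^2=\begin{pmatrix}6&5\\5&4\end{pmatrix}$ has determinant $-1$, so $X^2\le Y^2$ fails. We therefore describe $g\#h$ by a property that is visibly monotone.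

*Claim:* $g\#h$ is the largest symmetric bilinear form $x$ satisfying $x(u,v)^2\le g(u,u)\,h(v,v)$ for all $u,v$.

Choose a basis with $g=I$ and $h=S^2$, where $S$ is positive diagonal; then $g\#h=S$. For a symmetric matrix $X$, the condition $(u^TXv)^2\le|u|^2|Sv|^2$ for all $u,v$ says exactly that $|Xv|\le|Sv|$ for all $v$. It holds for $X=S$. Suppose it holds for $X$. Let $m$ be the largest eigenvalue of $X-S$, and $v$ a unit eigenvector. Then $Xv=Sv+mv$, so
$$|Sv|^2+2m\langle Sv,v\rangle+m^2=|Xv|^2\le|Sv|^2 .$$
Thus $m\,(2\langle Sv,v\rangle+m)\le0$. Since $\langle Sv,v\rangle>0$, this is impossible for $m>0$. So $m\le0$, that is, $X\le S$. The claim is proved.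

Now let $g\le g'$ and $h\le h'$. The form $x=g\#h$ satisfies $x(u,v)^2\le g(u,u)h(v,v)\le g'(u,u)h'(v,v)$, and the claim for $(g',h')$ gives $x\le g'\#h'$. $\square$

The next lemma turns (a), (d) and (e) into a statement about norms. Write $\|\wedge^p\mathrm{id}\|_{g,g'}$ for the norm of $\mathrm{id}:(\wedge^pV,\wedge^pg)\to(\wedge^pV,\wedge^pg')$.

**Lemma 2.** For $g,h,g',h'\in P(V)$ and $1\le p\le\dim V$,
$$\|\wedge^p\mathrm{id}\|^2_{g\#h,\;g'\#h'}\le\|\wedge^p\mathrm{id}\|_{g,g'}\;\|\wedge^p\mathrm{id}\|_{h,h'}.\tag{4}$$

**Proof.** By Lemma 1(d) we may replace $V$ by $\wedge^pV$ and the four forms by their $p$-th exterior powers; so let $p=1$. Put $\alpha=\|\mathrm{id}\|_{g,g'}$ and $\beta=\|\mathrm{id}\|_{h,h'}$. This means $g'\le\alpha^2g$ and $h'\le\beta^2h$. By Lemma 1(e) and (a), $g'\#h'\le(\alpha^2g)\#(\beta^2h)=\alpha\beta\,(g\#h)$, which is (4). $\square$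

## 5. Passing from time $2m$ to time $m$

We return to the bundle $V$ and $A=Df|V$ of Section 1. For a continuous metric $g$ on $V$ and $1\le p\le\dim V_x$ put
$$a^n_p(g,x)=\|\wedge^pA^n_x\|_{g_x,\,g_{f^n(x)}},\qquad b^n_p(g,x)=\|\wedge^p(A^n_x)^{-1}\|_{g_{f^n(x)},\,g_x},$$
and for $m\ge1$ define
$$(T_mg)_x=g_x\;\#\;(A^m_x)^*g_{f^m(x)}.\tag{5}$$
By Lemma 1(c), read in local frames, $T_mg$ is again a continuous metric on $V$.

**Lemma 3.** $a^m_p(T_mg,x)^2\le a^{2m}_p(g,x)$ and $b^m_p(T_mg,x)^2\le b^{2m}_p(g,x)$ for all $x\in\Lambda$ and all $p$.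

**Proof.** We bring everything back to the one space $V_x$, so that Lemma 2 applies. Put
$$g_0=g_x,\qquad g_1=(A^m_x)^*g_{f^m(x)},\qquad g_2=(A^{2m}_x)^*g_{f^{2m}(x)} .$$
By definition and symmetry, $(T_mg)_x=g_1\#g_0$. By (5) at the point $f^m(x)$ and Lemma 1(b),
$$(A^m_x)^*(T_mg)_{f^m(x)}=(A^m_x)^*g_{f^m(x)}\;\#\;(A^m_x)^*(A^m_{f^m(x)})^*g_{f^{2m}(x)}=g_1\#g_2 .$$
The map $A^m_x$ is an isometry from $V_x$ with the pulled-back metric onto $V_{f^m(x)}$ with $T_mg$. So $a^m_p(T_mg,x)$ is the norm of $\wedge^p\mathrm{id}$ from $g_1\#g_0$ to $g_1\#g_2$. The two means share the entry $g_1$, and Lemma 2 removes it: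
$$a^m_p(T_mg,x)^2\le\|\wedge^p\mathrm{id}\|_{g_1,g_1}\,\|\wedge^p\mathrm{id}\|_{g_0,g_2}=1\cdot a^{2m}_p(g,x).$$
In the same way $b^m_p(T_mg,x)^2=\|\wedge^p\mathrm{id}\|^2_{g_1\#g_2,\;g_1\#g_0}\le\|\wedge^p\mathrm{id}\|_{g_2,g_0}=b^{2m}_p(g,x)$. $\square$

Now we halve the time repeatedly, from $N=2^r$ down to $1$. The operator with the longest time acts first.

**Proposition 4.** Let $N=2^r$ and $g'=T_1T_2T_4\cdots T_{2^{r-1}}g$. For all $x\in\Lambda$ and all $p$,
$$\|\wedge^pA_x\|_{g'}\le\|\wedge^pA^N_x\|_g^{1/N},\qquad\|\wedge^p(A_x)^{-1}\|_{g'}\le\|\wedge^p(A^N_x)^{-1}\|_g^{1/N}.\tag{6}$$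

**Proof.** Let $g^{(r)}=g$ and $g^{(j)}=T_{2^j}g^{(j+1)}$ for $j=r-1,\dots,0$, so that $g'=g^{(0)}$. Lemma 3 with $m=2^j$ and the metric $g^{(j+1)}$ gives $a^{2^j}_p(g^{(j)},x)^2\le a^{2^{j+1}}_p(g^{(j+1)},x)$. Hence
$$a^1_p(g^{(0)},x)^{2^r}\le a^2_p(g^{(1)},x)^{2^{r-1}}\le a^4_p(g^{(2)},x)^{2^{r-2}}\le\dots\le a^{2^r}_p(g^{(r)},x)=a^N_p(g,x).$$
Take $N$-th roots. The argument for $b$ is identical. $\square$

The metric $g'$ does not depend on $p$, and the point $x$ is the same on both sides of (6); no maximum over $\Lambda$ has been taken. This is why a product of two norms at the same $x$, as in (i), will cause no difficulty.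

## 6. One metric for all exterior powers

**Theorem B.** Let $\Lambda$ be compact with $f(\Lambda)\subset\Lambda$, and let $T_\Lambda M=V_1\oplus\dots\oplus V_s$ be a continuous $Df$-invariant splitting (no domination or hyperbolicity assumed). Let $g$ be a Riemannian metric on $M$ and $N=2^r$. There is a continuous metric $G$ on $T_\Lambda M$, making the $V_i$ mutually orthogonal, such that for all $x\in\Lambda$, all $i$ and all $1\le p\le\dim V_i(x)$, with $A=Df|V_i$,
$$\|\wedge^pA_x\|_G\le\|\wedge^pA^N_x\|_g^{1/N},\qquad\|\wedge^p(A_x)^{-1}\|_G\le\|\wedge^p(A_x^N)^{-1}\|_g^{1/N}.\tag{7}$$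
Equivalently, the vector of logarithms of the singular values of $A_x$ for $G$ is majorized by $\frac1N$ times that of $A^N_x$ for $g$. Moreover, for each $\varepsilon>0$ there is a $C^\infty$ metric $\hat g$ on $M$ with $(1-\varepsilon)G\le\hat g\le(1+\varepsilon)G$ on $T_\Lambda M$.

Recall that a vector $a\in\mathbb R^d$ is *majorized* by $b$ if, for each $p$, the sum of the $p$ largest entries of $a$ is at most that of $b$, with equality for $p=d$. For example, $(1,1)$ is majorized by $(2,0)$.

The last statement needs an extension from $\Lambda$ to $M$, whose cost on exterior powers we also record.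

**Lemma 5.** Let $G$ be a continuous metric on $T_\Lambda M$ and $0<\varepsilon<1$. There is a $C^\infty$ Riemannian metric $\hat g$ on $M$ with $(1-\varepsilon)G\le\hat g\le(1+\varepsilon)G$ on $T_\Lambda M$. If $\rho=\sqrt{(1+\varepsilon)/(1-\varepsilon)}$, then for every linear isomorphism $L:V_x\to V_y$ between subspaces of $T_xM,T_yM$ ($x,y\in\Lambda$) we have $\|\wedge^pL\|_{\hat g}\le\rho^p\|\wedge^pL\|_G$.

**Proof. Step 1: extend $G$ to a continuous symmetric form.** Cover $M$ by finitely many charts $U_\alpha$ with a subordinate partition of unity $(\varphi_\alpha)$. On the closed subset $\Lambda\cap U_\alpha$ of $U_\alpha$ the components of $G$ are continuous; by Tietze's theorem they extend to $U_\alpha$ and give a symmetric form $H_\alpha$ there. Then $H=\sum_\alpha\varphi_\alpha H_\alpha$ is a continuous section of $\mathrm{Sym}^2T^*M$ equal to $G$ on $\Lambda$.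

**Step 2: make it positive on $M$.** The set $U=\{x:H_x>0\}$ is an open neighborhood of $\Lambda$. Take a continuous $\theta:M\to[0,1]$ equal to $1$ on $\Lambda$ with support in $U$, and any Riemannian metric $g_0$. Then $\tilde G=\theta H+(1-\theta)g_0$ is a continuous metric on $M$ extending $G$: where $\theta>0$ it is a convex combination of two positive forms, elsewhere it is $g_0$.

**Step 3: smooth it.** By compactness $\tilde G\ge cg_0$ for some $c>0$. Continuous sections over $M$ can be uniformly approximated by smooth ones, so choose a smooth section $\hat g$ with $|(\hat g-\tilde G)(v,v)|\le\varepsilon c\,g_0(v,v)\le\varepsilon\,\tilde G(v,v)$ for all $v$. Then $(1-\varepsilon)\tilde G\le\hat g\le(1+\varepsilon)\tilde G$, and in particular $\hat g$ is a metric.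

**Step 4: the norm estimate.** If $q\le q'$ are inner products, then $\wedge^pq\le\wedge^pq'$ (diagonalize both and compare products of entries); also $\wedge^p(cq)=c^p\wedge^pq$. On any subspace over a point of $\Lambda$ we therefore have $(1-\varepsilon)^p\wedge^pG\le\wedge^p\hat g\le(1+\varepsilon)^p\wedge^pG$. For $\omega\in\wedge^pV_x$,
$$\|\wedge^pL\,\omega\|_{\hat g}\le(1+\varepsilon)^{p/2}\|\wedge^pL\|_G\|\omega\|_G\le\Big(\frac{1+\varepsilon}{1-\varepsilon}\Big)^{p/2}\|\wedge^pL\|_G\|\omega\|_{\hat g}.\qquad\square$$

**Proof of Theorem B. Step 1: construct $G$.** Apply Proposition 4 to each $V_i$ with the restriction of $g$, and get continuous metrics $g_i'$ on $V_i$. Put $G(u,v)=\sum_ig_i'(\pi_iu,\pi_iv)$, where $\pi_i$ is the projection onto $V_i$ along the other summands. The splitting is continuous, so the $\pi_i$ and hence $G$ are continuous. The $V_i$ are $G$-orthogonal and $G|V_i=g_i'$, so (6) gives (7).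

**Step 2: the smooth metric.** For $\varepsilon<1$ this is Lemma 5. For $\varepsilon\ge1$ use the metric obtained for $\varepsilon=\frac12$.

**Step 3: (7) is equivalent to majorization.** Let $d=\dim V_i(x)$. By (1), the first inequality in (7) for $p=1,\dots,d$ says precisely that the sums of the $p$ largest log-singular values of $A_x$ for $G$ are bounded by $\frac1N$ times those of $A^N_x$ for $g$. Since $\|\wedge^dL\|\,\|\wedge^dL^{-1}\|=1$, the second inequality for $p=d$ is the reverse of the first for $p=d$, so equality holds there. This is majorization. Conversely, majorization contains the first inequality for all $p$. The sum of the $p$ smallest entries is the total minus the sum of the $d-p$ largest; the totals agree, so majorization bounds the sums of the $p$ smallest log-singular values from below, and by (1) this is the second inequality in (7). $\square$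

## 7. Proof of Theorem A

Let $g$ be the given metric.

**Step 1: a continuous metric that works in one step.** The purpose is to spend the constants at one large time $N$ and then use (7). Choose $N=2^r$ with $Ke^{-\lambda N}<1$ and $C^{-1}e^{-\lambda N}<1$, and then $\mu>0$ with
$$(Ke^{-\lambda N})^{1/N}\le e^{-2\mu},\qquad(C^{-1}e^{-\lambda N})^{1/N}\le e^{-2\mu}.$$
Let $G$ be given by Theorem B for $E\oplus F$ and this $N$. Using (7) with $p=1$ on $E$, with $p=1$ and $p=k$ on $F$, and then (i), (ii), (2) at time $N$, we get for all $x\in\Lambda$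
$$\|Df|E_x\|_G\,\|Df^{-1}|F_{f(x)}\|_G\le\big(\|Df^N|E_x\|_g\,\|Df^{-N}|F_{f^N(x)}\|_g\big)^{1/N}\le e^{-2\mu},$$
$$\|Df|E_x\|_G\le\|Df^N|E_x\|_g^{1/N}\le e^{-2\mu},$$
$$\|(\wedge^k(Df|F_x))^{-1}\|_G\le\|(\wedge^k(Df^N|F_x))^{-1}\|_g^{1/N}\le e^{-2\mu}.$$

**Step 2: a smooth metric on $M$.** We give up half of the exponent to smooth. Take $\hat g$ from Lemma 5 with $\varepsilon$ so small that $\rho^k\le e^\mu$. Passing from $G$ to $\hat g$ multiplies the three left sides by at most $\rho^2$, $\rho$, $\rho^k$ respectively. Since $k\ge2$ and $\rho\ge1$, each factor is at most $\rho^k\le e^\mu$. So all three quantities are at most $e^{-\mu}$ for $\hat g$.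

**Step 3: all $n$.** One-step bounds with constant $1$ multiply along orbits. In $\hat g$,
$$\|Df^n|E_x\|\,\|Df^{-n}|F_{f^n(x)}\|\le\prod_{i=0}^{n-1}\|Df|E_{f^i(x)}\|\,\|Df^{-1}|F_{f^{i+1}(x)}\|\le e^{-\mu n}.$$
Likewise $\|Df^n|E_x\|\le e^{-\mu n}$. Finally $(\wedge^k(Df^n|F_x))^{-1}$ is the composition of the maps $(\wedge^k(Df|F_{f^i(x)}))^{-1}$, so its norm is at most $e^{-\mu n}$; by (2) this is (iii) with $C=1$. Thus $\hat g$ is adapted with rate $\mu$, and the conjecture is true. $\square$

## 8. The supremum of the adapted rates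

The exponent $\mu$ above was wasteful. The next theorem says which rates are available.

**Theorem C.** Let $T_\Lambda M=E\oplus F$ be a continuous $Df$-invariant splitting with $E_x,F_x\ne0$ and $\dim F_x=d_F$, and let $1\le k\le d_F$. Put
$$\chi_D=\lim_n\tfrac1n\max_x\log\big(\|Df^n|E_x\|\,\|Df^{-n}|F_{f^n(x)}\|\big),\qquad\chi_E=\lim_n\tfrac1n\max_x\log\|Df^n|E_x\|,$$
$$\chi_k=\lim_n\tfrac1n\max_x\log\|(\wedge^k(Df^n|F_x))^{-1}\|,\qquad\lambda^*=\min(-\chi_D,-\chi_E,-\chi_k).$$

1. The limits exist and do not depend on the metric. (i)–(iii) hold for some $K,C,\lambda>0$ if and only if $\lambda^*>0$.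
2. If $\lambda^*>0$, then for every $0<\lambda'<\lambda^*$ there is a $C^\infty$ metric adapted with rate $\lambda'$, and no metric is adapted with a rate $>\lambda^*$. The rate $\lambda^*$ itself need not be attained.
3. A metric adapted for $k$ with rate $\lambda'$ satisfies (iii) with constant $1$ and rate $\lambda'j/k$ for every $j$-frame in $F$, for every $k\le j\le d_F$.

**Proof of part 1.** *Existence.* The three maxima, before division by $n$, form subadditive sequences. For the first, $D_n(x)=\log\|Df^n|E_x\|+\log\|(Df^n|F_x)^{-1}\|$ satisfies $D_{m+n}(x)\le D_n(x)+D_m(f^n(x))$, because $Df^{m+n}|E_x$ factors through $E_{f^n(x)}$ and $(Df^{m+n}|F_x)^{-1}=(Df^n|F_x)^{-1}(Df^m|F_{f^n(x)})^{-1}$; take maxima. The other two are the same computation. If $R\ge1$ bounds $\|Df_x\|$ and $\|(Df_x)^{-1}\|$ on $\Lambda$, the three sequences are bounded in absolute value by $2n\log R$, $n\log R$ and $kn\log R$. By Fekete's lemma the limits exist and are finite.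

*Independence of the metric.* By compactness two metrics satisfy $c^{-2}g\le g'\le c^2g$ on $T_\Lambda M$ for some $c\ge1$. Changing from one to the other changes $\log\|\wedge^pL\|$ by at most $2p\log c$, a bounded amount, which disappears after division by $n$.

*The criterion.* If (i)–(iii) hold with rate $\lambda$, then by (2) all of $\chi_D,\chi_E,\chi_k$ are at most $-\lambda$, that is,
$$\lambda\le\lambda^*.\tag{8}$$
In particular $\lambda^*>0$. Conversely, let $0<\lambda<\lambda^*$. For all $n$ beyond some $n_0$ the three maxima are at most $-\lambda n$. The finitely many remaining $n$ are absorbed by choosing $K$ large and $C$ small, again through (2). $\square$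

**Proof of part 2.** *Upper bound.* By (8) and independence of the metric, no metric is adapted with rate $>\lambda^*$.

*Every smaller rate.* Let $0<\lambda'<\lambda^*$ and $0<\delta<\lambda^*-\lambda'$. For $N=2^r$ large, the three quantities $\frac1N\max_x\log(\cdot)$ at time $N$, for some fixed Riemannian metric $g$, are at most $-(\lambda'+\delta)$. As in Step 1 of Section 7, (7) gives a metric $G$ whose three one-step quantities are at most $e^{-(\lambda'+\delta)}$. Smooth by Lemma 5 with $\rho^{\max(2,k)}\le e^\delta$ (now $k=1$ is allowed, hence the maximum): the three quantities become at most $e^{-\lambda'}$. Step 3 of Section 7 gives a metric adapted with rate $\lambda'$.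

*The rate $\lambda^*$ need not be attained.* The obstruction is a Jordan block. Let $d\ge k\ge2$ and let $L$ be the linear vector field on $\mathbb R^{2+d}$ with matrix $\begin{pmatrix}-1&1\\0&-1\end{pmatrix}\oplus5I_d$. Let $\theta$ be a compactly supported smooth function equal to $1$ near $0$, and let $f$ be the time-one map of $\theta(x)Lx$. It is a diffeomorphism, equal to the identity off a compact set; transplant it to $S^{2+d}$ by a chart and extend by the identity. Near the fixed point $0$ it is the linear map $e^L$. Let $\Lambda=\{0\}$, $E=\mathbb R^2\times0$, $F=0\times\mathbb R^d$. Then $Df|E=e^{-1}J$ with $J=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, and $Df|F=e^5I$. Since $J^n=\begin{pmatrix}1&n\\0&1\end{pmatrix}$ grows linearly, $\chi_E=-1$, $\chi_D=-1-5=-6$ and $\chi_k=-5k$, so $\lambda^*=1$. A metric adapted with rate $1$ would give, by (ii) with $n=1$, $\|e^{-1}J\|\le e^{-1}$, so $\|J\|\le1$ and $\|J^n\|\le1$ for all $n$. But $J^n$ is unbounded in every norm. $\square$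

**Proof of part 3.** Let $\tau_1\le\dots\le\tau_{d_F}$ be the singular values of $Df^n|F_x$ in a metric adapted with rate $\lambda'$. By (2) with $C=1$, and (1), $\tau_1\cdots\tau_k\ge e^{\lambda'n}$. Since $\tau_k$ is the largest of these $k$ factors, $\tau_k\ge e^{\lambda'n/k}$, and so $\tau_i\ge e^{\lambda'n/k}$ for all $i\ge k$. For $k\le j\le d_F$,
$$\tau_1\cdots\tau_j\ge e^{\lambda'n}\,e^{\lambda'n(j-k)/k}=e^{\lambda'nj/k}.$$
By (1) the left side is $1/\|(\wedge^j(Df^n|F_x))^{-1}\|$, so (2) with $j$ in place of $k$ gives (iii) for $j$-frames, with constant $1$ and rate $\lambda'j/k$. $\square$
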